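\title{Crossing-free graphs on three-dimensional grids}

\begin{abstract}
We count crossing-free straight-line graphs whose vertex set is a three-dimensional integer grid. For the grid with sides $k_1\ge k_2\ge k_3\ge 2$ and volume $N=k_1k_2k_3$, their number lies between $k_2^{N/72000}$ and $k_2^{65N}$. In particular, the maximum over grids of volume at most $N$ is $2^{\Theta(N\log N)}$, which answers a problem of Wood. The lower bound comes from a random greedy process on the segments between the two layers of an $n\times n\times 2$ grid. Each surviving segment carries a weight whose expectation is preserved by every selection, and segments in overweight configurations are discarded. The geometric input is that the common neighbors of two conflicting segments lie, with few exceptions, in at most two cosets of rank-two lattices.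
\end{abstract}

\section{Introduction}

For a positive integer $k$ write $[k]=\{1,\dots,k\}$. The $d$-dimensional \emph{integer grid} with sides $k_1,\dots,k_d$ is
\[
\mathbb N(k_1,\dots,k_d)=[k_1]\times\cdots\times[k_d]\subset\mathbb R^d ,
\]
and its \emph{volume} is the number $k_1\cdots k_d$ of its points. A \emph{geometric graph} on a grid has the grid as its vertex set and draws each edge as the straight segment between its endpoints. It is \emph{crossing-free} if no edge contains a vertex other than its endpoints, and any two edges meet at most in a common endpoint. Let $f(k_1,k_2,k_3)$ be the number of crossing-free geometric graphs on $\mathbb N(k_1,k_2,k_3)$; it does not depend on the order of the sides. Let $\mathrm{ncs}_3(N)$ be the maximum of $f(k_1,k_2,k_3)$ over all $k_1k_2k_3\le N$, and define $\mathrm{ncs}_d(N)$ in the same way in dimension $d$. Asymptotic notation refers to $N\to\infty$.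

Two bounds are elementary, and both are used again below.

\begin{lemma}\label{lem:trivial}
Let $k_1\ge k_2\ge k_3\ge1$ with $k_1\ge2$, and let $N=k_1k_2k_3$.
\begin{enumerate}
\item[(a)] $f(k_1,k_2,k_3)\ge 2^{N/2}$.
\item[(b)] Distinct edges of a crossing-free graph have distinct midpoints. A crossing-free graph on $\mathbb N(k_1,k_2,k_3)$ has fewer than $8N$ edges, and $f(k_1,k_2,k_3)\le N^{16N}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) There are $(k_1-1)k_2k_3\ge N/2$ unit edges parallel to the first axis, and every set of them is crossing-free.

(b) A common midpoint of two edges is a common point that is not an endpoint. Midpoints have coordinates in $\{1,\frac32,2,\dots,k_i\}$, so there are at most $\prod_i(2k_i-1)<8N$ of them. A graph with fewer than $8N$ edges can be recorded in $8N$ slots, each holding one of the $\binom N2$ pairs of vertices or a blank, and $\binom N2+1\le N^2$.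
\end{proof}

Thus $\mathrm{ncs}_3(N)\in2^{\Omega(N)}$ and $\mathrm{ncs}_3(N)\in 2^{O(N\log N)}$. The quantity $\log_2\mathrm{ncs}_3(N)/N$ is the number of bits per grid point needed to describe a crossing-free graph. There are fewer than eight edges per point, so the question is how much freedom an edge has. The lower bound describes a situation in which each edge is chosen from boundedly many options, the upper bound one in which linearly many edges can each be chosen from $N^{\Omega(1)}$ options. For every $d\ge4$ it is known that $\mathrm{ncs}_d(N)=2^{\Theta(N\log N)}$. The following problem of Wood is posed in the paper of Dujmovic, Morin and Sheffer \cite{DMS}.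

\begin{quote}
Find non-trivial bounds on $\mathrm{ncs}_3(N)$: prove either $\mathrm{ncs}_3(N)\in2^{o(N\log N)}$, that is, $\log \mathrm{ncs}_3(N)/(N\log N)\to0$, or $\mathrm{ncs}_3(N)\in2^{\omega(N)}$, that is, $\log\mathrm{ncs}_3(N)/N\to\infty$.
\end{quote}

The elementary upper bound turns out to be the truth.

\begin{theorem}\label{thm:main}
$\mathrm{ncs}_3(N)\in2^{\Omega(N\log N)}$. In particular $\mathrm{ncs}_3(N)\in2^{\omega(N)}$. Together with the elementary upper bound this gives $\mathrm{ncs}_3(N)=2^{\Theta(N\log N)}$, so the alternative $2^{o(N\log N)}$ is false.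
\end{theorem}

The order of $\log f$ can be determined for every grid with at least two points in each direction. It is governed by the middle side.

\begin{theorem}\label{thm:grids}
For all $k_1\ge k_2\ge k_3\ge2$, with $N=k_1k_2k_3$,
\[
k_2^{\,N/72000}\ \le\ f(k_1,k_2,k_3)\ \le\ k_2^{\,65N}.
\]
So $\log f=\Theta(N\log k_2)$ uniformly. A family of such grids has $N^{\Omega(N)}$ crossing-free graphs if and only if $k_2\ge N^{\Omega(1)}$; cubes have this property.
\end{theorem}

Both lower bounds are assembled from copies of one grid with two square layers.

\begin{proposition}\label{prop:core}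
For $n\ge10^5$ we have $f(n,n,2)\ge\exp\big(\frac1{12000}\,n^2\ln n\big)$.
\end{proposition}

Section~\ref{sec:layers} computes what plain greedy counting gives on two layers and shows that in dimension three it falls short by exactly a logarithmic factor. Section~\ref{sec:idea} explains how weights recover this factor, and Sections~\ref{sec:graph}--\ref{sec:count} prove Proposition~\ref{prop:core}. Sections~\ref{sec:lower} and~\ref{sec:upper} prove the two theorems.

\section{Two layers and the greedy bound}\label{sec:layers}

Let $n\ge2$ and $V=[n]^2\times[n]^2\subset\mathbb Z^4$. For $u=(a,b)\in V$ let $\sigma_u$ be the segment from $(a,1)$ to $(b,2)$ in $\mathbb N(n,n,2)$. Its interior points have height strictly between $1$ and $2$, so it contains no grid point other than its endpoints. We use only these $n^4$ segments as edges. Say that two of them \emph{cross} if they have a common point that is not a common endpoint. A set of segments no two of which cross is the edge set of a crossing-free graph. For coprime integers $g,h\ge1$ define the rank-two lattice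
\[
\Lambda_{g,h}=\{(gy,-hy):y\in\mathbb Z^2\}\subset\mathbb Z^4 .
\]

\begin{lemma}\label{lem:cross}
Let $u\ne w$ in $V$. The segments $\sigma_u$ and $\sigma_w$ cross if and only if $w-u\in\Lambda_{g,h}$ for some coprime $g,h\ge1$. In that case $\max(g,h)\le n-1$, and the common point has height $1+g/(g+h)$.
\end{lemma}

\begin{proof}
Let $u=(a,b)$ and $w=(a',b')$. At height $1+s$ the segments have the single points $(1-s)a+sb$ and $(1-s)a'+sb'$. A common point with $s\in\{0,1\}$ is a common endpoint. So the segments cross if and only if
\begin{equation}\label{eq:cross}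
(1-s)(a'-a)+s(b'-b)=0\quad\text{for some }0<s<1 .
\end{equation}
If $w-u=(gy,-hy)$, then \eqref{eq:cross} holds with $s=g/(g+h)$. Conversely, assume \eqref{eq:cross}. If one of $a'-a$, $b'-b$ were zero, so would be the other, against $u\neq w$. Reading \eqref{eq:cross} in a coordinate where $a'-a$ is nonzero shows that $s$ is rational, so $s=g/(g+h)$ with coprime $g,h\ge1$, and $h(a'-a)=-g(b'-b)$. Since $g$ is coprime to $h$, it divides both coordinates of $a'-a$. Hence $a'-a=gy$ and $b'-b=-hy$ with $y\in\mathbb Z^2\setminus\{0\}$. The coordinates of $w-u$ are at most $n-1$ in absolute value, so $g,h\le n-1$.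
\end{proof}

So $(u+\Lambda_{g,h})\cap V$ is the set of all segments through the point of $\sigma_u$ at height $1+g/(g+h)$. We call it a \emph{pencil}. Its size is bounded by the following fact, used repeatedly:
\begin{equation}\label{eq:ap}
\begin{gathered}
\text{for $1\le q\le n$, an arithmetic progression with difference $q$}\\
\text{has at most $\lceil n/q\rceil\le 2n/q$ terms in $[n]$.}
\end{gathered}
\end{equation}
Let $q=\max(g,h)$. If $(a+gy,b-hy)\in V$, then each coordinate of $y$ takes at most $2n/q$ values by \eqref{eq:ap}, applied in the layer whose multiplier is $q$. So the pencil has at most $4n^2/q^2$ elements. At most $2q$ pairs $(g,h)$ have maximum $q$. Therefore the set consisting of $\sigma_u$ and the segments that cross it has size at most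
\[
\Delta_3=8n^2(1+\ln n)\ \ge\ \sum_{q\le n}2q\cdot\frac{4n^2}{q^2}.
\]

How many crossing-free sets does a degree bound guarantee? Suppose a graph has $M$ vertices and every closed neighborhood (a vertex together with its neighbors) has at most $\Delta$ elements. Put $m=\lfloor M/2\Delta\rfloor$ and choose $m$ vertices one after another, each outside the closed neighborhoods of the earlier ones. Every step has at least $M/2$ options, so there are at least
\[
\frac{(M/2)^m}{m!}\ge\Big(\frac M{2m}\Big)^m\ge\Delta^m
\]
independent sets of size $m$.

In dimension four this is all one needs. On $\mathbb N(n,n,n,2)$ the proof of Lemma~\ref{lem:cross} holds with $y\in\mathbb Z^3$, a pencil has at most $(2n/q)^3$ elements, and the series converges: $\sum_q 2q\,(2n/q)^3\le 16\zeta(2)n^3\le 27n^3$. With $M=n^6$ and $\Delta=27n^3$ we get $m=\lfloor n^3/54\rfloor$ and $\Delta^m=\exp(\Omega(n^3\ln n))$ on a grid of volume $2n^3$. In dimension two the opposite happens: Remark~\ref{rem:plane} shows that two rows of $n$ points carry only $2^{O(n)}$ crossing-free graphs. Dimension three lies on the boundary, where the series is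 harmonic. With $M=n^4$ and $\Delta=\Delta_3$ we get $m\le n^2/(16\ln n)$ and $\Delta_3^m=\exp(O(n^2))$. Each chosen segment has polynomially many options, but the process stops a factor $\ln n$ too early, and the result is no better than Lemma~\ref{lem:trivial}(a). This computation leaves both alternatives of the problem plausible.

\begin{remark}\label{rem:log}
The logarithm in $\Delta_3$ cannot be removed. Let $t=\lfloor n/4\rfloor\geq 1$ and let $u\in V$ satisfy $u+\{-t,\dots,t\}^4\subset V$; a positive fraction of all $u$ do. For coprime $g,h$ with maximum $q\le t$, every $y\neq0$ with $|y|_\infty\le t/q$ gives a segment crossing $\sigma_u$, and there are at least $4\lfloor t/q\rfloor^2\ge (t/q)^2$ such $y$. Different pairs $(g,h)$ give crossings at different heights, hence different segments, and at least $\varphi(q)$ coprime pairs have maximum $q$, where $\varphi$ is Euler's function. From $q=\sum_{r\mid q}\varphi(r)$ we get $\ln t\le\sum_{q\le t}q^{-1}=\sum_{q\le t}q^{-2}\sum_{r\mid q}\varphi(r)\le\zeta(2)\sum_{r\le t}\varphi(r)r^{-2}$. So $\sigma_u$ crosses at least $t^2\ln t/\zeta(2)$ segments.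
\end{remark}

\section{Weights that keep the process running}\label{sec:idea}

The greedy count assumes that each new segment destroys $\Delta_3$ segments that were still available. In a random process many of them have been destroyed before. To exploit this we must run the process until about $n^2$ segments are chosen. If the neighborhoods of these segments were independent random sets of density $\Delta_3/n^4$, then after $cn^2$ choices a fraction of about $\exp(-cn^2\Delta_3/n^4)=n^{-O(c)}$ of the segments would survive. For small $c$ that still leaves polynomially many options per choice. The difficulty is to prove such a statement when survivors are this rare.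

We avoid tracking the survivors and track a weight instead. Let $\Gamma$ be a graph on $V$, let $\Gamma[u]$ be the closed neighborhood of $u$, let $\theta=n^{-2}$, and let $\tau>0$ be a tiny time step. Every $u$ starts with weight $W(u)=1$, and the \emph{mass} of a set $S\subset V$ is $\mu(S)=\theta\sum_{v\in S}W(v)$. In each step we select $v$ with probability $\tau\theta W(v)$, and with the remaining probability we select nothing. If the selected vertex lies in $\Gamma[u]$, which happens with probability $\tau\mu(\Gamma[u])$, then $u$ dies and gets weight $0$. Otherwise $W(u)$ is divided by $1-\tau\mu(\Gamma[u])$. The expectation of $W(u)$ remains $1$, \emph{whatever the degrees are}. So after $c/\tau$ steps the expected number of selected vertices is $c\,\theta|V|=cn^2$.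

The degrees enter only through the size of the weights. As long as $\mu(\Gamma[u])$ stays of its initial order $\ln n$, the weight of $u$ is at most $\exp(c\cdot O(\ln n))=n^{O(c)}$. Then no particular vertex is selected with total probability more than $n^{-2+O(c)}$, no particular set of $m$ vertices is the outcome with probability more than $n^{-(2-O(c))m}$, and so there must be $\exp(\Omega(n^2\ln n))$ possible outcomes. Everything depends on keeping $\mu(\Gamma[u])$ bounded while $u$ is alive. The smallest example shows what can go wrong.

\begin{example}\label{ex:clique}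
Let the graph be a single clique on $M$ vertices and take $\theta=1/M$. Until a vertex is selected all weights have a common value $W_k$ after $k$ steps, and the mass of the clique is $W_k$. The rule $W_{k+1}=W_k/(1-\tau W_k)$ reads $1/W_{k+1}=1/W_k-\tau$, so $W_k=1/(1-k\tau)$ for $k\tau<1$. The clique survives $k$ steps with probability
\[
\prod_{j<k}(1-\tau W_j)=\prod_{j<k}\frac{1-(j+1)\tau}{1-j\tau}=1-k\tau .
\]
The expected weight of a vertex is $(1-k\tau)W_k=1$, as promised. But the expected product of two weights is $(1-k\tau)W_k^2=1/(1-k\tau)$, and it blows up, together with the mass seen by a living vertex, as $k\tau\to1$.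
\end{example}

The example isolates the mechanism. The mass of $\Gamma[u]$ seen from a living $u$ is governed by the products $W(u)W(w)$ with $w$ adjacent to $u$. Let $\delta,\delta'$ be the masses of $\Gamma[u]$ and $\Gamma[w]$, and let $\gamma$ be the mass of $\Gamma[u]\cap\Gamma[w]$. One step multiplies the expected product by
\[
\frac{1-\tau\delta-\tau\delta'+\tau\gamma}{(1-\tau\delta)(1-\tau\delta')}=1+\tau\gamma+O(\tau^2).
\]
The degrees cancel and only the \emph{codegree mass} $\gamma$ remains. If $\gamma$ is bounded by a constant $b$ at all times, products grow by at most about $\exp(bc)$, which is harmless for small $c$. In the example $\gamma$ is the mass of the clique, it feeds on itself, and nothing bounds it.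

The proof therefore has three parts. First, we choose $\Gamma$ so that the common neighbors of adjacent vertices lie in two cliques from a fixed list, up to a set too small to matter (Section~\ref{sec:graph}). Second, we enforce the bounds by force: before each selection we discard every clique of mass above a constant $K$ and every vertex whose neighborhood has mass above $H=O(\ln n)$ (Section~\ref{sec:process}). Third, we show that discarding costs each vertex at most a quarter of its expected weight (Section~\ref{sec:loss}); this uses products of two and three weights, which are under control because codegree masses are now at most $2K+1$.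

\section{Pencils, sheets and common neighbors}\label{sec:graph}

From here to the end of Section~\ref{sec:count} let $n\ge10^5$ and $\theta=n^{-2}$.

A line that meets two intersecting lines passes through their common point or lies in their common plane. So a segment that crosses two crossing segments $\sigma_u,\sigma_w$ belongs to their pencil, which is a clique, or lies in their plane. The second possibility is a real obstacle.

\begin{example}\label{ex:sheet}
Let $j=\lfloor n/2\rfloor$, $u=((j,1),(j+1,1))$ and $w=((j+1,1),(j,1))$. Then $w-u\in\Lambda_{1,1}$. Every $z=((s,1),(t,1))$ with $s<j$ and $t>j+1$ crosses both segments, because $s<j<j+1<t$ reverses the order of the endpoints in both cases. These are $(j-1)(n-j-1)$ segments, about $n^2/4$, so their initial mass is about $\frac14$. They are not covered by a bounded number of pencils: the $n-j-1$ segments with a fixed $s$ share an endpoint, so they lie in different pencils.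
\end{example}

The remedy is to forbid more than necessary and declare all segments in such a plane to be in conflict. The plane meets the two layers in parallel lines with an integer direction. Recall that $e\in\mathbb Z^2$ is \emph{primitive} if its coordinates are coprime. Every nonzero integer vector is an integer multiple of a primitive vector, unique up to sign, and parallel primitive vectors are equal up to sign. For primitive $e$ put
\[
\Pi_e=\{(ie,je):i,j\in\mathbb Z\}\subset\mathbb Z^4 .
\]
For $u=(a,b)$ the set $(u+\Pi_e)\cap V$ consists of all segments from the line $a+\mathbb Ze$ in the lower layer to the line $b+\mathbb Ze$ in the upper layer. We call it a \emph{sheet}; see Figure~\ref{fig:cliques}. A sheet with a long direction $e$ has few elements and can be ignored, while turning sheets into cliques creates new common neighbors, more of them the more directions we admit. So we admit only short directions.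

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(1cm,0cm)},y={(0.4cm,0.35cm)},z={(0cm,2.6cm)}]
\foreach \z in {0,1} {
  \draw[gray] (1,1,\z)--(3,1,\z)--(3,3,\z)--(1,3,\z)--cycle;
  \foreach \x in {1,2,3} \foreach \y in {1,2,3} \fill (\x,\y,\z) circle (1.3pt); }
\foreach \x/\y in {1/1,3/1,1/3,3/3,2/2} \draw (\x,\y,0)--(4-\x,4-\y,1);
\fill (2,2,0.5) circle (2pt);
\begin{scope}[xshift=5.5cm]
\fill[gray!20] (1,1,0)--(3,1,0)--(3,2,1)--(1,2,1)--cycle;
\foreach \z in {0,1} {
  \draw[gray] (1,1,\z)--(3,1,\z)--(3,3,\z)--(1,3,\z)--cycle;
  \foreach \x in {1,2,3} \foreach \y in {1,2,3} \fill (\x,\y,\z) circle (1.3pt); }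
\foreach \x in {1,2,3} \foreach \y in {1,2,3} \draw (\x,1,0)--(\y,2,1);
\end{scope}
\end{tikzpicture}
\caption{Two families of segments between the layers of the $3\times3\times2$ grid. Left: five of the nine segments of the pencil through the center, a coset of $\Lambda_{1,1}$. Right: the nine segments between a row of the lower layer and a row of the upper layer form a sheet, a coset of $\Pi_{(1,0)}$, and lie in one plane.}
\label{fig:cliques}
\end{figure}

Let $R=n^{1/3}$, and let $\mathcal L$ consist of the lattices $\Lambda_{g,h}$ with $g,h\ge1$ coprime and $\max(g,h)\le n-1$, and the lattices $\Pi_e$ with $e$ primitive, taken up to sign, and $|e|_\infty\le R$. For $L\in\mathcal L$ and $u\in V$ put $Q_L(u)=(u+L)\cap V$. The word \emph{clique} will always mean one of these sets. The cliques containing $u$ are exactly the sets $Q_L(u)$, $L\in\mathcal L$, since $u\in Q_L(v)$ implies $Q_L(v)=Q_L(u)$. The \emph{conflict graph} $\Gamma$ has vertex set $V$, and $u\sim w$ if $u\ne w$ and $w-u\in L$ for some $L\in\mathcal L$. Distinct elements of a clique are adjacent. Write $\Gamma(u)$ and $\Gamma[u]=\Gamma(u)\cup\{u\}=\bigcup_{L}Q_L(u)$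 for the open and closed neighborhoods. Put $s_L=4/\max(g,h)^2$ for $L=\Lambda_{g,h}$ and $s_L=4/|e|_\infty^2$ for $L=\Pi_e$.

\begin{lemma}\label{lem:sizes}
\begin{enumerate}
\item[(a)] Every independent set of $\Gamma$ is the edge set of a crossing-free graph on $\mathbb N(n,n,2)$, and has at most $4n^2$ elements.
\item[(b)] $\theta|Q_L(u)|\le s_L$ for all $u\in V$ and $L\in\mathcal L$.
\item[(c)] $\theta|\Gamma[u]|\le\sum_{L}s_L\le48\ln n$ for all $u\in V$, and $\sum_Ls_L^2\le120$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:cross}, crossing segments are adjacent in $\Gamma$. By Lemma~\ref{lem:trivial}(b) the segments of an independent set have distinct midpoints, so the map $(a,b)\mapsto a+b\in\{2,\dots,2n\}^2$ is injective on it.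

(b) Pencils were treated in Section~\ref{sec:layers}. For a sheet with $r=|e|_\infty\le n$, look at a coordinate of $e$ of absolute value $r$: by \eqref{eq:ap} at most $2n/r$ integers $i$ have $a+ie\in[n]^2$, and at most $2n/r$ integers $j$ have $b+je\in[n]^2$.

(c) At most $2q$ pairs $(g,h)$ have maximum $q$. Exactly $8r$ integer vectors have $|e|_\infty=r$, hence at most $4r$ primitive ones up to sign. Therefore
\[
\sum_Ls_L\le\sum_{q\le n}\frac8q+\sum_{r\le R}\frac{16}r\le24(1+\ln n)\le48\ln n,
\]
\[
\sum_Ls_L^2\le\sum_{q\ge1}\frac{32}{q^3}+\sum_{r\ge1}\frac{64}{r^3}=96\,\zeta(3)\le120 .\qedhere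
\]
\end{proof}

Adding the sheets has changed only the constant in the degree bound. The contrast in (c), a sum that grows like $\ln n$ but a bounded sum of squares, will decide the shape of the argument in Section~\ref{sec:loss}.

To describe common neighbors we classify differences. A nonzero element of a lattice in $\mathcal L$ has the form $(ie,je)$ with $e$ primitive and $(i,j)\neq(0,0)$; for $(gy,-hy)$ write $y$ as a multiple of $e$. The direction $\pm e$ and the sign of $ij$ are determined by the element. For any vector $x=(ie,je)$ of this form and coprime $g,h\geq 1$,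
\begin{align}
x\in\Pi_{e'}&\iff e'=\pm e,\label{eq:inPi}\\
x\in\Lambda_{g,h}&\iff ij<0\text{ and }j/i=-h/g.\label{eq:inLambda}
\end{align}
The first holds because a nonzero one of $ie,je$ must be parallel to $e'$. In the second, $ie=gy$ and $je=-hy$ force $y\neq0$, $i\ne0$ and $j/i=-h/g$. Conversely, $gj=-hi$ gives $g\mid i$, so $i=gm$, $j=-hm$ with $m\in\mathbb Z$, and $x=(g\,me,-h\,me)$.

\begin{lemma}\label{lem:codegree}
Let $u\sim w$. At most two lattices $L\in\mathcal L$ contain $w-u$, and at most $20n^{4/3}$ elements of $\Gamma[u]\cap\Gamma[w]$ lie outside the corresponding cliques $Q_L(u)$.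
\end{lemma}

\begin{proof}
Write $w-u=(ie_0,je_0)$ with $e_0$ primitive. By \eqref{eq:inPi} and \eqref{eq:inLambda}, at most one $\Pi_e$ and at most one $\Lambda_{g,h}$ contain $w-u$. We also record: if $ij<0$ and $g,h\ge1$ are coprime with $j/i=-h/g$, then $w-u\in\Lambda_{g,h}$ by \eqref{eq:inLambda}, and $\Lambda_{g,h}\in\mathcal L$ by Lemma~\ref{lem:cross}.

Call $z\in\Gamma[u]\cap\Gamma[w]$ \emph{exceptional} if it lies in no clique $Q_L(u)$ with $w-u\in L\in\mathcal L$. At least one such clique exists and contains $u$ and $w$, so an exceptional $z$ differs from both and is adjacent to both. Write $z-u=(i_1e_1,j_1e_1)$ and $z-w=(i_2e_2,j_2e_2)$ with $e_1,e_2$ primitive. Subtracting,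
\begin{equation}\label{eq:triangle}
i_1e_1-i_2e_2=ie_0,\qquad j_1e_1-j_2e_2=je_0 .
\end{equation}

\emph{Case 1: $e_1=\pm e_0$.} This is the coplanar case: $z\in u+\Pi_{e_0}$, and $w-u\in\Pi_{e_0}$. Since $z$ is exceptional, $\Pi_{e_0}\notin\mathcal L$, so $r=|e_0|_\infty>R$. Also $r\le n-1$, because a nonzero multiple of $e_0$ is a difference of points of $[n]^2$. As in Lemma~\ref{lem:sizes}(b), the sheet $(u+\Pi_{e_0})\cap V$ has at most $4n^2/r^2<4n^2/R^2=4n^{4/3}$ elements.

\emph{Case 2: $e_1\ne\pm e_0$.} If $e_2=\pm e_0$, then \eqref{eq:triangle} gives $i_1e_1,j_1e_1\in\mathbb Ze_0$, not both zero, so $e_1=\pm e_0$. If $e_2=\pm e_1$, then $ie_0,je_0\in\mathbb Ze_1$, not both zero, with the same contradiction. So $e_0,e_1,e_2$ are pairwise non-parallel. Thus $e_1,e_2$ form a basis of $\mathbb Q^2$, and $e_0=\rho_1e_1-\rho_2e_2$ with unique rationals $\rho_1,\rho_2$, both nonzero. Comparing coefficients in \eqref{eq:triangle},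
\[
(i_1,j_1)=\rho_1(i,j),\qquad(i_2,j_2)=\rho_2(i,j).
\]
Suppose $ij<0$, and take $g,h$ as recorded above. Then $i_1j_1<0$ and $j_1/i_1=j/i=-h/g$, so $z-u\in\Lambda_{g,h}$ by \eqref{eq:inLambda}, while $w-u\in\Lambda_{g,h}\in\mathcal L$. This contradicts that $z$ is exceptional; it is the case of a segment through the crossing point.

Hence $ij\ge0$, and so $i_1j_1=\rho_1^2ij\ge0$ and $i_2j_2=\rho_2^2ij\ge0$. By \eqref{eq:inLambda} neither $z-u$ nor $z-w$ lies in a lattice $\Lambda_{g,h}$. So the adjacencies $z\sim u$ and $z\sim w$ come from sheets, and \eqref{eq:inPi} gives $|e_1|_\infty,|e_2|_\infty\le R$. The pair $(\pm e_1,\pm e_2)$ determines $z$: the vector $\rho_1e_1$ is the component of $e_0$ along $e_1$ in the decomposition of the plane into the lines of $e_1$ and $e_2$, which does not depend on signs, and $z-u=(i\rho_1e_1,j\rho_1e_1)$. Each of $\pm e_1,\pm e_2$ has at most $\sum_{r\le R}4r\le2R(R+1)\le4R^2$ possibilities, so this case contributes at most $16R^4=16n^{4/3}$ elements.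
\end{proof}

The cutoff $R=n^{1/3}$ balances the two contributions: $n^2/R^2$ from long sheets that were not made cliques, and $R^4$ from triangles created by short sheets that were. From now on we use only Lemmas~\ref{lem:sizes} and~\ref{lem:codegree}.

\section{The weighted process with cleaning}\label{sec:process}

Fix
\[
K=100,\qquad H=1000\ln n,\qquad c=\tfrac1{6000},\qquad T=n^{10},\qquad\tau=c/T .
\]
The thresholds $K$ and $H$ are large against $(\sum_Ls_L^2)^{1/2}$ and $\sum_Ls_L$. The total time $c=T\tau$ is then small enough that $2cH=\frac13\ln n$, which bounds the weights, and that $\exp(6(2K+1)c)\le2$, which bounds the growth of products. The number $T$ of steps only has to be large.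

The process produces weights $W_k,W_k':V\to[0,\infty)$, with masses
\[
\mu_k(S)=\theta\sum_{v\in S}W_k(v),\qquad\mu_k'(S)=\theta\sum_{v\in S}W'_k(v)\qquad(S\subset V),
\]
and sets $I_k\subset V$. Start with $W_0\equiv1$ and $I_0=\emptyset$. For $k=0,\dots,T-1$ perform three operations.
\begin{itemize}
\item \emph{Cleaning.} Put $W'_k(u)=0$ if $\mu_k(Q)>K$ for some clique $Q\ni u$, or if $\mu_k(\Gamma[u])>H$. Otherwise put $W'_k(u)=W_k(u)$.
\item \emph{Selection.} Choose $v_k\in V\cup\{\ast\}$ at random so that, given $v_0,\dots,v_{k-1}$, each $v\in V$ has probability $\tau\theta W'_k(v)$. Put $I_{k+1}=I_k\cup\{v_k\}$ if $v_k\in V$, and $I_{k+1}=I_k$ if $v_k=\ast$.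
\item \emph{Update.} Let $\delta_k(u)=\mu'_k(\Gamma[u])$. Put $W_{k+1}(u)=0$ if $W_k'(u)=0$ or $v_k\in\Gamma[u]$. Otherwise put $W_{k+1}(u)=W_k'(u)/(1-\tau\delta_k(u))$.
\end{itemize}
The functions $W_k$, $W_k'$, $\delta_k$ are determined by $v_0,\dots,v_{k-1}$. We write $\mathbb P_k$ and $\mathbb E_k$ for probability and expectation conditioned on $v_0,\dots,v_{k-1}$, so that $\mathbb P_k(v_k\in S)=\tau\mu_k'(S)$ for $S\subset V$ and $\mathbb E[\mathbb E_kZ]=\mathbb EZ$.

\begin{lemma}\label{lem:basic}
The process is well defined, and for all $0\le k<T$:
\begin{enumerate}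
\item[(a)] $\mu_k'(Q)\le K$ for every clique $Q$, and $\delta_k(u)\le H$ whenever $W'_k(u)>0$;
\item[(b)] $W'_k\le W_k\le n^{1/3}$, and in particular $\theta W_k(u)\le n^{-5/3}\le1$ for all $u$;
\item[(c)] $I_T$ is an independent set of $\Gamma$, and each selection $v_k\in V$ adds a new element;
\item[(d)] $\mathbb E_kW_{k+1}(u)=W_k'(u)$ for all $u$;
\item[(e)] if $u\sim w$, then $\gamma_k(u,w):=\mu_k'(\Gamma[u]\cap\Gamma[w])\le2K+1=201$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\mu_k(Q)>K$ then $W'_k$ vanishes on $Q$; otherwise $\mu'_k(Q)\le\mu_k(Q)\le K$. If $W_k'(u)>0$ then $\delta_k(u)\le\mu_k(\Gamma[u])\le H$.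

(b) We have $3\tau H=\frac12n^{-10}\ln n\le\frac12$, and $1/(1-x)\le\exp(2x)$ for $0\le x\le\frac12$. By (a), each update multiplies a positive weight by at most $\exp(2\tau H)$, so $W_k\le\exp(2\tau HT)=\exp(2cH)=n^{1/3}$. Consequently the selection probabilities sum to at most $\tau\theta n^4n^{1/3}\le n^{-10-2+4+1/3}<1$, and the process is well defined.

(c) A weight that is zero stays zero. If $v_j\in V$, all of $\Gamma[v_j]$ has weight zero from step $j+1$ on, while a vertex selected later has positive weight.

(d) If $W_k'(u)=0$ both sides vanish. Otherwise $\mathbb P_k(v_k\notin\Gamma[u])=1-\tau\delta_k(u)$, which cancels the denominator in the update.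

(e) By Lemma~\ref{lem:codegree}, (a) and (b), $\gamma_k(u,w)\le2K+20n^{4/3}\cdot n^{-5/3}=2K+20n^{-1/3}$, and $n^{1/3}>20$ because $n\ge10^5$.
\end{proof}

Part (e) is where geometry and cleaning meet: the two cliques are bounded by cleaning, and the exceptional vertices are so few that even maximal weights give them mass below $1$. It yields the growth bound for products predicted in Section~\ref{sec:idea}.

\begin{lemma}\label{lem:product}
Let $p\in\{2,3\}$ and let $u_1,\dots,u_p\in V$ be distinct and pairwise adjacent. With $\lambda=1+1206\tau$,
\[
\mathbb E_k\prod_{i=1}^pW_{k+1}(u_i)\le\lambda\prod_{i=1}^pW'_k(u_i).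
\]
\end{lemma}

\begin{proof}
If some $W'_k(u_i)$ is zero, both sides vanish. Otherwise let $A_i$ be the event $v_k\in\Gamma[u_i]$, and put
\[
X=\tau\sum_i\delta_k(u_i)\le3\tau H\le\tfrac12,\qquad Y=\tau\sum_{i<j}\gamma_k(u_i,u_j)\le3\cdot201\,\tau .
\]
Bonferroni's inequality $\mathbb P(\bigcup_iA_i)\ge\sum_i\mathbb P(A_i)-\sum_{i<j}\mathbb P(A_i\cap A_j)$ shows that no $A_i$ occurs with conditional probability at most $1-X+Y$. In that event the product is divided by $\prod_i(1-\tau\delta_k(u_i))\ge1-X$, and otherwise it becomes zero. So the conditional expectation is at most $\prod_iW_k'(u_i)$ times $(1-X+Y)/(1-X)\le1+2Y\le\lambda$.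
\end{proof}

Adjacency is needed here because Lemma~\ref{lem:codegree} bounds common neighborhoods only for adjacent pairs, and only such pairs will occur.

\section{Cleaning costs little}\label{sec:loss}

By Lemma~\ref{lem:basic}(d), a vertex $u$ loses expected weight only through cleaning. A union bound over the $T=n^{10}$ steps would be useless. The point is that $u$ is discarded at most once, and at that moment every product containing $W(u)$ is destroyed. Since products grow in expectation by a factor at most $\lambda^T\le2$, the total amount destroyed over all steps is at most twice the initial amount.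

\begin{lemma}\label{lem:budget}
Fix $u\in V$ and $p\in\{2,3\}$. Let $\mathcal T$ be a set of $p$-tuples $(u_1,\dots,u_p)$ of distinct, pairwise adjacent vertices with $u_1=u$, and let $Z_k=\sum_{\mathcal T}\prod_iW_k(u_i)$. For $0\le k<T$ let $\mathcal E_k$ be an event on which $W'_k(u)=0$. Then
\[
\sum_{k<T}\mathbb E[Z_k\mathbf 1_{\mathcal E_k}]\le2|\mathcal T| .
\]
\end{lemma}

\begin{proof}
Let $Z_k'$ be defined like $Z_k$ with $W'_k$ in place of $W_k$. Then $Z_k'\le Z_k$ always and $Z'_k=0$ on $\mathcal E_k$, so $Z_k'\le Z_k-Z_k\mathbf 1_{\mathcal E_k}$. By Lemma~\ref{lem:product}, $\mathbb EZ_{k+1}\le\lambda\,\mathbb EZ_k'$. Dividing by $\lambda^{k+1}$,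
\[
\lambda^{-k}\,\mathbb E[Z_k\mathbf 1_{\mathcal E_k}]\le\lambda^{-k}\,\mathbb EZ_k-\lambda^{-(k+1)}\,\mathbb EZ_{k+1}.
\]
The right side telescopes to at most $Z_0=|\mathcal T|$. Since $\lambda^{k}\le\lambda^T\le\exp(1206c)=\exp(0.201)\le2$ for $k\le T$, the claim follows.
\end{proof}

To bound the weight of $u$ lost to a given cause, we choose $\mathcal T$ so that $Z_k$ is a large multiple of $W_k(u)$ when that cause occurs. For the neighborhood, pairs suffice, since $H$ is much larger than the initial mass $48\ln n$. For cliques, pairs $(u,w)$ with $w\in Q_L(u)$ would bound the loss by about $2s_L/K$, and the sum over $L$ would be of order $(\ln n)/K$, which is too large for a constant $K$; and $K$ must be constant because it enters $\lambda^T$ in the exponent. Triples replace $s_L/K$ by $s_L^2/K^2$, whose sum converges.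

\begin{lemma}\label{lem:survive}
$\mathbb EW_k'(u)\ge\frac34$ for all $u\in V$ and $0\le k<T$.
\end{lemma}

\begin{proof}
Fix $u$. By Lemma~\ref{lem:basic}(d), $\mathbb EW_{k+1}(u)=\mathbb EW_k'(u)$. Hence
\[
\mathbb EW'_k(u)=1-\sum_{j\le k}\mathbb E[W_j(u)-W_j'(u)],
\]
and since all terms are nonnegative it suffices to show $\sum_{k<T}\mathbb E[W_k(u)-W'_k(u)]\le\frac14$. Let $\mathcal E_k^L$ be the event $\mu_k(Q_L(u))>K$, and let $\mathcal E_k^\Gamma$ be the event $\mu_k(\Gamma[u])>H$. On each of them $W_k'(u)=0$, and outside their union $W'_k(u)=W_k(u)$, so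
\[
W_k(u)-W_k'(u)\le W_k(u)\Big(\mathbf 1_{\mathcal E_k^\Gamma}+\sum_{L\in\mathcal L}\mathbf 1_{\mathcal E_k^L}\Big).
\]

\emph{Cliques.} Fix $L$, let $Q^-=Q_L(u)\setminus\{u\}$, and let $\mathcal T$ be the set of triples $(u,w,z)$ with $w,z\in Q^-$ and $w\ne z$. These vertices lie in one clique, so they are pairwise adjacent, and $\theta^2|\mathcal T|\le s_L^2$ by Lemma~\ref{lem:sizes}(b). With $S=\mu_k(Q^-)$ and $\theta W_k(w)\le1$,
\[
\theta^2Z_k=W_k(u)\Big(S^2-\sum_{w\in Q^-}\big(\theta W_k(w)\big)^2\Big)\ge W_k(u)\,(S^2-S).
\]
On $\mathcal E_k^L$ we have $S>K-\theta W_k(u)\ge99$, so $S(S-1)\ge99\cdot98\ge9000$. Lemma~\ref{lem:budget} gives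
\[
9000\sum_{k<T}\mathbb E[W_k(u)\mathbf 1_{\mathcal E_k^L}]\le\theta^2\sum_{k<T}\mathbb E[Z_k\mathbf 1_{\mathcal E_k^L}]\le2s_L^2 .
\]
By Lemma~\ref{lem:sizes}(c), the total loss over all $L$ is at most $240/9000<\frac18$.

\emph{Neighborhood.} Let $\mathcal T$ be the set of pairs $(u,w)$ with $w\in\Gamma(u)$. Then $\theta|\mathcal T|\le48\ln n$ and $\theta Z_k=W_k(u)\,\mu_k(\Gamma(u))$. On $\mathcal E_k^\Gamma$ we have $\mu_k(\Gamma(u))>1000\ln n-1\ge900\ln n$. Lemma~\ref{lem:budget} gives
\[
900\ln n\sum_{k<T}\mathbb E[W_k(u)\mathbf 1_{\mathcal E_k^\Gamma}]\le\theta\sum_{k<T}\mathbb E[Z_k\mathbf 1_{\mathcal E_k^\Gamma}]\le96\ln n,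
\]
so this loss is at most $96/900<\frac18$.
\end{proof}

\section{Counting the outcomes}\label{sec:count}

\begin{proof}[Proof of Proposition~\ref{prop:core}]
We show that $I_T$ is large with probability bounded below and that no single large set is a likely outcome.

By Lemma~\ref{lem:basic}(c), $|I_T|$ is the number of steps with $v_k\in V$. By Lemma~\ref{lem:survive},
\[
\mathbb E|I_T|=\sum_{k<T}\sum_{v\in V}\tau\theta\,\mathbb EW'_k(v)\ge T\tau\cdot n^{-2}\cdot n^4\cdot\tfrac34=\tfrac34cn^2 .
\]
Let $m_0=\frac38cn^2$. Since $|I_T|\le4n^2$ by Lemma~\ref{lem:sizes}(a), we have $\frac34cn^2\le m_0+4n^2\,\mathbb P(|I_T|\ge m_0)$, that is,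
\[
\mathbb P(|I_T|\ge m_0)\ge\frac{3c}{32}.
\]

Let $J\subset V$ be a fixed set with $m$ elements. If $I_T=J$, then each element of $J$ is selected at some step, and these steps are distinct. There are at most $T^m$ ways to assign steps to the elements of $J$. Fix one, list its steps as $k_1<\dots<k_m$, and let $w_1,\dots,w_m$ be the corresponding elements. The event $B_j=\{v_{k_1}=w_1,\dots,v_{k_j}=w_j\}$ is determined by the selections before step $k_{j+1}$, and $\mathbb P_k(v_k=w)\le\tau\theta n^{1/3}=\tau n^{-5/3}$ for all $k$ and $w$ by Lemma~\ref{lem:basic}(b). So $\mathbb P(B_{j+1})\le\tau n^{-5/3}\,\mathbb P(B_j)$, and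
\[
\mathbb P(I_T=J)\le T^m(\tau n^{-5/3})^m=(cn^{-5/3})^m\le n^{-5m/3}.
\]
Every independent set of size at least $m_0$ thus has probability at most $n^{-5m_0/3}$, and together they have probability at least $3c/32$. So there are at least $\frac{3c}{32}n^{5m_0/3}$ of them, and by Lemma~\ref{lem:sizes}(a) they are the edge sets of distinct crossing-free graphs. As $\frac53m_0=\frac58cn^2$ and $\frac{32}{3c}=64000$,
\[
\ln f(n,n,2)\ge\tfrac58cn^2\ln n-\ln64000\ge\tfrac12cn^2\ln n=\tfrac1{12000}n^2\ln n,
\]
because $\frac18cn^2\ln n\ge10^{10}/48000>12>\ln64000$ for $n\ge10^5$.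
\end{proof}

\section{Packing two-layer blocks}\label{sec:lower}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:grids}]
Let $n=k_2$. If $n<10^5$, then $\log_2n<17$, and Lemma~\ref{lem:trivial}(a) gives $f\ge2^{N/2}\ge n^{N/34}\ge n^{N/72000}$.

Let $n\ge10^5$. Choose $\lfloor k_1/n\rfloor$ disjoint intervals of $n$ consecutive values of the first coordinate and $\lfloor k_3/2\rfloor$ disjoint pairs of consecutive values of the third; this is where $k_3\ge2$ is used. The product of an interval, the whole range $[n]$ of the second coordinate, and a pair is a translate of $\mathbb N(n,n,2)$, which we call a block. The convex hulls of the blocks are pairwise disjoint boxes, and each contains no grid points other than those of its block. So any choice of a crossing-free graph in each block, with the remaining grid points isolated, is a crossing-free graph on the whole grid. Since $k_1\ge n$ and $k_3\geq2$, we have $\lfloor k_1/n\rfloor\ge k_1/2n$ and $\lfloor k_3/2\rfloor\ge k_3/3$. By Proposition~\ref{prop:core},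
\[
\ln f(k_1,k_2,k_3)\ge\frac{k_1k_3}{6n}\cdot\frac{n^2\ln n}{12000}=\frac{N\ln k_2}{72000}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $N\ge8$ take the cube with side $k=\lfloor N^{1/3}\rfloor\ge2$. Then $k\ge\frac12N^{1/3}$, so $N/8\le k^3\le N$, and the lower bound just proved gives
\[
\ln\mathrm{ncs}_3(N)\ge\frac{k^3\ln k}{72000}\ge\frac{(N/8)\cdot\frac13\ln(N/8)}{72000}=\Omega(N\log N).
\]
In particular $\log\mathrm{ncs}_3(N)/N\to\infty$. By Lemma~\ref{lem:trivial}(b), every grid of volume at most $N$ has at most $N^{16N}$ crossing-free graphs, so $\mathrm{ncs}_3(N)=2^{\Theta(N\log N)}$.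
\end{proof}

\section{Fibers, chains and the upper bound}\label{sec:upper}

Lemma~\ref{lem:trivial}(b) charges $O(\log N)$ bits per edge, and we must reduce this to $O(\log k_2)$ however long the first side is. Split the grid into lines parallel to the longest side. There are at most $k_2^2$ of them, so saying which two lines an edge joins is cheap. The positions of the endpoints along the lines range over $[k_1]$, but edges between two parallel lines form a planar configuration, and there the absence of crossings forces an order.

We use three standard counts: $\binom ab\le(\mathrm ea/b)^b$ for $a\ge b\ge1$; there are $\binom{k+x-1}x$ weakly increasing sequences of length $x$ in $[k]$; and there are $\binom{P+M}M$ vectors of $P$ nonnegative integers with sum at most $M$.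

\begin{lemma}\label{lem:chain}
Take two distinct lines parallel to the first axis, each with its $k$ grid points at positions $1,\dots,k$. A crossing-free set of $x$ edges between the lines has $x\le2k-1$, and for $x\ge1$ there are at most $\binom{3k}x^2\le(9k/x)^{2x}$ such sets.
\end{lemma}

\begin{proof}
Write $(s,t)$ for the edge from position $s$ on the first line to position $t$ on the second. All edges lie in the plane of the two lines. If $s<s'$ and $t>t'$, then at the fraction $\alpha$ of the way between the lines the first coordinates of $(s',t')$ and $(s,t)$ differ by $(1-\alpha)(s'-s)+\alpha(t'-t)$, which vanishes for some $0<\alpha<1$; the edges cross. So the edges of a crossing-free set form a chain in the product order on $[k]^2$. Along the chain $s+t\in\{2,\dots,2k\}$ strictly increases, so $x\le2k-1$. The chain is determined by the weakly increasing sequences of its $s$-values and its $t$-values, which gives at most $\binom{k+x-1}x^2\le\binom{3k}x^2$ possibilities, and $3\mathrm e<9$.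
\end{proof}

\begin{remark}\label{rem:plane}
On the planar grid with two rows of $n$ points, edges inside a row join consecutive points, so Lemma~\ref{lem:chain} gives $f(n,2,1)\le2^{2n}\sum_{x\geq0}\binom{3n}x^2\le2^{2n}\cdot2^{6n}=2^{8n}$.
\end{remark}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:grids}]
Let $\ell=k_2k_3$, so $4\le\ell\le k_2^2$ and $N=k_1\ell$. The grid is partitioned into $\ell$ \emph{fibers}, the sets of $k_1$ points on a line parallel to the first axis. Let $P=\binom\ell2\le\ell^2/2$ be the number of pairs of fibers. We describe a crossing-free graph in three stages.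

\emph{Edges inside fibers.} Such an edge contains no third grid point, so it joins consecutive points. There are fewer than $N$ candidates and at most $2^N$ possibilities.

\emph{Numbers of edges between fibers.} Let $x_1,\dots,x_P$ be the numbers of edges between the pairs of fibers. Their sum $m$ is at most $8N$ by Lemma~\ref{lem:trivial}(b). Since $P/8N\le\ell/(16k_1)\le\ell$, the number of such vectors is at most
\[
\binom{P+8N}{8N}\le\Big(\mathrm e\Big(1+\frac P{8N}\Big)\Big)^{8N}\le\big(3(1+k_2^2)\big)^{8N}\le k_2^{32N},
\]
where the last step is $3(1+y)\le y^2$ for $y=k_2^2\ge4$.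

\emph{Positions.} Fix the vector $(x_i)$. Let $\phi(x)=x\ln(9k_1/x)$ for $x>0$ and $\phi(0)=0$. By Lemma~\ref{lem:chain}, the edges between fibers can be placed in at most $\exp(2\sum_i\phi(x_i))$ ways; a pair with $x_i=0$ contributes the factor $1$. The function $\phi$ is continuous on $[0,\infty)$ with $\phi''(x)=-1/x<0$, so it is concave, and Jensen's inequality gives
\[
\sum_i\phi(x_i)\le P\phi(m/P)=\psi(m),\qquad\psi(m)=m\ln(A/m),\quad A=9k_1P,
\]
with $\psi(0)=0$. As $\psi'(m)=\ln(A/m)-1$, the function $\psi$ increases up to $m=A/\mathrm e$, where it takes its maximum value $A/\mathrm e$. If $8N\le A/\mathrm e$, then $\psi(m)\le\psi(8N)=8N\ln(A/8N)\le8N\ln\ell$, because $A/8N=9P/8\ell\le9\ell/16$. If $8N>A/\mathrm e$, then $\psi(m)\le A/\mathrm e<8N<8N\ln\ell$, because $\ell\ge4$. In both cases $2\psi(m)\le16N\ln\ell\le32N\ln k_2$, so there are at most $k_2^{32N}$ placements.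

Multiplying the three counts, $f(k_1,k_2,k_3)\le2^N\cdot k_2^{32N}\cdot k_2^{32N}\le k_2^{65N}$.
\end{proof}

The long side $k_1$ disappears in the last stage because it enters only through the ratio $A/8N$, in which it cancels. The upper bound needs $k_2\ge2$: for a single line $f(N,1,1)=2^{N-1}$, while $k_2^{65N}=1$.

It remains to derive the criterion for families in Theorem~\ref{thm:grids}. If $k_2\ge N^{\eta}$ throughout the family for some $\eta>0$, the lower bound gives $f\ge N^{\eta N/72000}$. If $f\ge N^{\varepsilon N}$ throughout the family for some $\varepsilon>0$, the upper bound gives $k_2^{65N}\ge N^{\varepsilon N}$, so $k_2\ge N^{\varepsilon/65}$. For cubes $k_2=N^{1/3}$. This completes the proof of Theorem~\ref{thm:grids}.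

\begin{thebibliography}{1}
\bibitem{DMS} Vida Dujmovic, Pat Morin, and Adam Sheffer, \emph{Crossings in Grid Drawings}, arXiv:1301.0303 (2013).
\end{thebibliography}
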